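# Paired directions in the Dirichlet polygon, and Loewner's inequality in every genus

## 1. The Dirichlet polygon of a point and its paired directions

Let $M$ be a closed surface with a metric $g_0$ of curvature $-1$. Write $M=\mathbb H^2/\Gamma$, where the group $\Gamma$ acts freely, properly discontinuously and cocompactly on the hyperbolic plane by isometries. Elements of $\Gamma$ may reverse orientation, so $M$ may be nonorientable. Let $d$ be the distance on $\mathbb H^2$ and $d_0$ the distance on $M$. Fix a point $p\in M$ and a lift $\tilde p\in\mathbb H^2$.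

**Definition (Dirichlet polygon).** For $\gamma\in\Gamma$, $\gamma\ne 1$, the bisector of $\gamma$ is $\beta_\gamma=\{z: d(z,\tilde p)=d(z,\gamma\tilde p)\}$, and
$$D=\{z\in\mathbb H^2:\ d(z,\tilde p)\le d(z,\gamma\tilde p)\ \text{ for all }\gamma\in\Gamma\}. \tag{1}$$

Seen from $\tilde p$, the set $D$ is a star: for each unit direction $\theta$ at $\tilde p$ there is a number $c(\theta)$ such that the ray in direction $\theta$ stays in $D$ up to distance $c(\theta)$ and leaves it there. Let $z(\theta)\in\partial D$ be the exit point. Section 6 proves that for all but finitely many $\theta$ the point $z=z(\theta)$ lies on exactly one bisector $\beta_\gamma$. For such $\theta$ the point $z'=\gamma^{-1}z$ is again on $\partial D$, at the same distance from $\tilde p$, because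
$$d(\gamma^{-1}z,\tilde p)=d(z,\gamma\tilde p)=d(z,\tilde p).$$

**Definition (paired direction).** $\tau\theta$ is the direction at $\tilde p$ that points to $z'=\gamma^{-1}z(\theta)$.

So $\tau$ is the side pairing of the polygon, read off on the circle of directions at $p$. The same definitions make sense in the Euclidean plane, where we can look at $\tau$ by hand.

*Rectangular torus.* Let $\Gamma=a\mathbb Z\times b\mathbb Z$ act by translations on $\mathbb R^2$, and let $\tilde p=0$. Then $D=[-\frac a2,\frac a2]\times[-\frac b2,\frac b2]$. A direction that exits through $z=(\frac a2,y)$ with $|y|<\frac b2$ has $\gamma=$ translation by $(a,0)$, so $z'=(-\frac a2,y)$ and $\tau\theta=\pi-\theta$. A direction that exits through the top, $z=(x,\frac b2)$, has $z'=(x,-\frac b2)$ and $\tau\theta=-\theta$. The four corner directions are the exceptions. On each sector $\tau$ is a reflection of the circle, with a different axis on different sectors. In particular $\tau\theta$ is not the opposite direction $\theta+\pi$ in general.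

*A Klein bottle.* Let $\Gamma$ consist of the maps $(x,y)\mapsto(x+ka,(-1)^ky+lb)$ with $k,l\in\mathbb Z$. The action is free: if $k\neq 0$ the first coordinate moves, and if $k=0$, $l\ne0$ the second one does. The orbit of $0$ is again $a\mathbb Z\times b\mathbb Z$, so $D$ is the same rectangle. Now $z=(\frac a2,y)$ has $\gamma(x,y)=(x+a,-y)$, so $z'=(-\frac a2,-y)$ and $\tau\theta=\theta+\pi$, a rotation. Through the top we still get $\tau\theta=-\theta$.

In both examples $\tau$ is, sector by sector, a rigid motion of the circle. That holds in general, and so **Fact (to be proved in Section 6):** *$\tau$ preserves the angular measure $d\theta$.*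

Here is what the construction is for. Suppose we measure lengths on $M$ by some other metric $g=\rho^2g_0$ conformal to $g_0$. Walk from $\tilde p$ to $z$ along the ray in direction $\theta$, then from $z$ to $\gamma\tilde p$ along the geodesic. On $M$ this is a loop at $p$, and it is not contractible because $\gamma\neq1$. The return trip is the $\gamma$-image of the segment from $\tilde p$ to $z'$ traversed backwards. So the loop costs one outgoing radius in direction $\theta$ plus one outgoing radius in direction $\tau\theta$. Since $\tau$ preserves $d\theta$, on average over $\theta$ the return trip costs exactly as much as the way out. We thus have a rich, evenly distributed family of noncontractible loops, and averaging over it bounds the shortest one.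

## 2. Systoles, the Loewner inequality, and the statements

For a closed, non simply connected Riemannian manifold $(X,g)$, the systole is the least length of a noncontractible loop:
$$\mathrm{sys}\pi_1(g)=\min_{[\gamma]\ne0\in\pi_1(X)}\mathrm{length}(\gamma).$$
Loewner proved that every Riemannian metric $g$ on the torus $T^2$ satisfies
$$\mathrm{sys}\pi_1(g)^2\le\gamma_2\,\mathrm{area}(g),\qquad \gamma_2=\tfrac{2}{\sqrt3}, \tag{2}$$
where $\gamma_2$ is the Hermite constant in dimension $2$. A metric on any surface is called **Loewner** if it satisfies (2). For example, the flat torus $\mathbb R^2/(a\mathbb Z\times b\mathbb Z)$ with $a\le b$ has systole $a$ and area $ab$, and $a^2\le ab$, so it is Loewner. The round projective plane of curvature $1$ is not: a noncontractible loop lifts to a path on the sphere joining two antipodal points, so the systole is $\pi$, the area is $2\pi$, and the ratio is $\pi/2>2/\sqrt3$.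

The question, posed by Mikhail G. Katz and Stephane Sabourau in "Hyperelliptic surfaces are Loewner", arXiv:math/0407009 (2004), concerns the closed orientable surface $\Sigma_h$ of genus $h$. As a consequence of an area estimate of Gromov, every metric on $\Sigma_h$ is Loewner if $h>50$; Katz and Sabourau improved this to $h\ge20$. Can the genus assumption be dropped? Genus $0$ is excluded, since the sphere has no noncontractible loops. The answer is yes, and for $h\ge2$ with room to spare.

Metrics are smooth. (If $g$ is only continuous, approximate it by smooth metrics $g_k$ with $(1-\varepsilon_k)g\le g_k\le(1+\varepsilon_k)g$, $\varepsilon_k\to0$; systoles and areas converge, so non-strict inequalities pass to the limit.) For a closed surface $M$ with $\chi(M)=-n<0$ put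
$$y_n=\operatorname{arcsinh}\sqrt{n/2},\qquad \kappa_n=\frac4\pi\Big(\frac{y_n}{\sinh y_n}\Big)^2=\frac2{\pi n}\operatorname{arccosh}^2(1+n). \tag{3}$$
The two expressions agree: $\cosh2y_n=1+2\sinh^2y_n=1+n$, so $\operatorname{arccosh}(1+n)=2y_n$, and $n=2\sinh^2y_n$.

For a metric $g$ let $L_g(p)$ be the least $g$-length of a noncontractible loop through $p$. Then $\mathrm{sys}\pi_1(g)=\min_pL_g(p)$. Conjugating a loop at $q$ by a shortest path to $p$ shows $|L_g(p)-L_g(q)|\le 2\,d_g(p,q)$, so $L_g$ is continuous.

**Theorem A.** Let $M$ be a closed surface, orientable or not, with $\chi(M)=-n<0$. Let $g=\rho^2g_0$, where $g_0$ is the hyperbolic metric (curvature $-1$) in the conformal class of $g$. Let $A_0=2\pi n$ be its area, $dA_0$ its area element, and $\bar\rho=\frac1{A_0}\int_M\rho\,dA_0$. Then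
$$\Big(\frac1{A_0}\int_ML_g\,dA_0\Big)^2<\kappa_n\Big(\mathrm{area}(g)-\int_M(\rho-\bar\rho)^2\,dA_0\Big). \tag{4}$$
In particular $\mathrm{sys}\pi_1(g)^2<\kappa_n\,\mathrm{area}(g)$. For $\Sigma_h$, $h\ge2$ (where $n=2h-2$),
$$\mathrm{sys}\pi_1(g)^2<\frac4\pi\,\frac{\operatorname{arcsinh}^2\sqrt{h-1}}{h-1}\,\mathrm{area}(g). \tag{5}$$

**Corollary B.** Every metric on $\Sigma_h$, $h\ge1$, is Loewner. For $h\ge2$,
$$\mathrm{sys}\pi_1(g)^2<\tfrac4\pi\ln^2(1+\sqrt2)\,\mathrm{area}(g),\qquad \tfrac4\pi\ln^2(1+\sqrt2)\approx0.989<\tfrac2{\sqrt3}\approx1.1547.$$

**Theorem C.** Let $M$ be a closed non simply connected surface, orientable or not. Every metric on $M$ is Loewner if and only if $M\ne\mathbb{RP}^2$. For $M\neq\mathbb{RP}^2$, equality in (2) holds exactly for the flat hexagonal tori (up to scaling).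

Theorem C uses one cited result, for the Klein bottle only.

## 3. Textbook facts: uniformization, hyperbolic triangles, the geodesic flow

*Uniformization.* Every metric on a closed surface with $\chi<0$ is $\rho^2g_0$ with $g_0$ hyperbolic and $\rho>0$ smooth, and $g_0$ is unique. For nonorientable $M$, one obtains $g_0$ as follows. Take the hyperbolic metric in the conformal class of the lifted metric on the orientation double cover. The deck involution $\sigma$ is an isometry of the lifted metric, so it carries the hyperbolic metric to a hyperbolic metric in the same conformal class. By uniqueness the hyperbolic metric is $\sigma$-invariant, and it descends to $M$. On the torus, every metric is $\rho^2g_0$ with $g_0$ flat of area $1$. In all cases curves satisfy $\mathrm{length}_g=\int\rho\,ds_0$, and $\mathrm{area}(g)=\int\rho^2dA_0$.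

*Area.* By Gauss–Bonnet, $A_0=-2\pi\chi(M)=2\pi n$. In hyperbolic polar coordinates $(t,\theta)$ the area element is $\sinh t\,dt\,d\theta$; a disc of radius $r$ has area $2\pi(\cosh r-1)$.

*Right triangles.* In a hyperbolic right triangle with hypotenuse $c$ and a leg $a$ adjacent to the angle $\alpha$, $\cos\alpha=\tanh a/\tanh c$.

*Geodesic flow.* Let $\pi:SM\to M$ be the unit tangent bundle of $(M,g_0)$ and $\varphi_t$ the geodesic flow: $\varphi_tv$ is the velocity at time $t$ of the geodesic with initial velocity $v$. Then $\varphi_t(-v)=-\varphi_{-t}v$. The Liouville measure $dv=dA_0\,d\theta$ is invariant under $\varphi_t$ (Liouville's theorem) and under $v\mapsto-v$. For instance, on a flat torus $\varphi_t(x,\theta)=(x+t(\cos\theta,\sin\theta),\theta)$, which visibly preserves $dA\,d\theta$.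

*Jensen.* If $f$ is strictly convex and $c$ is continuous and not constant on the circle, then $f(\text{mean of }c)<\text{mean of }f(c)$.

## 4. Flat tori and purely hyperbolic metrics by hand

**Genus 1 (Loewner's theorem with its equality case).** Write $T^2=\mathbb R^2/\Lambda$ with flat $g_0$ of area $1$, and $g=\rho^2g_0$.

We first bound the shortest nonzero $v\in\Lambda$. It is primitive, so it extends to a basis $v,w$. Adding a multiple of $v$ to $w$, we may assume that the component of $w$ along $v$ has size at most $|v|/2$. The component orthogonal to $v$ has size $1/|v|$, because the covolume is $1$. Since $|w|\ge|v|$,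
$$\frac1{|v|^2}\ \ge\ |v|^2-\frac{|v|^2}4=\frac34|v|^2,\qquad\text{so}\qquad |v|^2\le\frac2{\sqrt3}.$$
Equality forces $|w|=|v|$ with component exactly $|v|/2$ along $v$, which is the hexagonal lattice; conversely, in the hexagonal lattice of covolume $1$ the inequality above is an equality.

For each $x$, the loop $t\mapsto x+tv$, $0\le t\le1$, is noncontractible, so $\mathrm{sys}\pi_1(g)\le|v|\int_0^1\rho(x+tv)\,dt$. Average over $x$. For each fixed $t$ the translation $x\mapsto x+tv$ preserves $dA_0$, so
$$\mathrm{sys}\pi_1(g)\le|v|\int\rho\,dA_0\le|v|\,\mathrm{area}(g)^{1/2}$$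
by Cauchy–Schwarz (the total area of $g_0$ is $1$). Hence $\mathrm{sys}\pi_1(g)^2\le\frac2{\sqrt3}\mathrm{area}(g)$. Equality forces $\rho$ constant and $\Lambda$ hexagonal. Conversely the flat hexagonal torus of area $1$ has systole $|v|$ with $|v|^2=2/\sqrt3$. $\blacksquare$

**Constant $\rho$ on a hyperbolic surface.** Let $g=g_0$ be hyperbolic with systole $s$. The open disc $B$ of radius $s/2$ about $\tilde p$ maps injectively to $M$: if $z$ and $\gamma z$ were both in $B$ with $\gamma\ne1$, then the segment from $z$ to $\gamma z$ would project to a noncontractible loop of length less than $s$. Comparing areas, $2\pi(\cosh\frac s2-1)\le2\pi n$, that is, $s\le2\operatorname{arccosh}(1+n)=4y_n$. So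
$$\frac{s^2}{\mathrm{area}(g_0)}\le\frac{16y_n^2}{2\pi n}=\frac{16y_n^2}{4\pi\sinh^2y_n}=\kappa_n .$$
This is already the constant of Theorem A. The area grows exponentially with the radius, so the systole is only logarithmic in $n$. The task is to keep this constant for arbitrary $\rho$.

## 5. What a single base point cannot give

The torus proof averaged one loop over all translations. A closed hyperbolic surface has no such group of motions. The construction of Section 1 replaces it by a different family: all loops from $p$ through $\partial D$, indexed by $\theta$. Let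
$$F(\theta)=\int_0^{c(\theta)}\rho\,dt$$
be the $g$-length of the radius in direction $\theta$. Then $L_g(p)\le F(\theta)+F(\tau\theta)$, and since $\tau$ preserves $d\theta$,
$$2\pi L_g(p)\le2\int_0^{2\pi}F\,d\theta=2\int_D\frac{\rho(z)}{\sinh d(\tilde p,z)}\,dA(z). \tag{6}$$
The sensible next move is Cauchy–Schwarz, to bring in $\int\rho^2=\mathrm{area}(g)$. But
$$\int_D\frac{dA}{\sinh^2d(\tilde p,z)}=\int_0^{2\pi}\!\!\int_0^{c(\theta)}\frac{dt}{\sinh t}\,d\theta=\infty,$$
a logarithmic divergence at $\tilde p$. It cannot be avoided by a better estimate: for fixed $p$, $L_g(p)$ is simply not bounded in terms of the area.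

To see this, let $r$ be the $g_0$-distance to $p$, and let $r_0\le1/e$ be less than half the systole of $g_0$, so that the closed disc of radius $r_0$ is embedded. The function $f(r)=\frac1{r\ln(1/r)}$ is decreasing on $(0,1/e)$. For $0<\delta<r_0$ choose $\rho$ smooth with $f_\delta\le\rho\le f_\delta+1$, where $f_\delta=f(\max(\delta,\min(r,r_0)))$.

* The area of $\{r<\delta\}$ is at most $(f(\delta)+1)^2\cdot2\pi\delta^2=2\pi\big(\frac1{\ln(1/\delta)}+\delta\big)^2$, as $\cosh\delta-1\le\delta^2$.
* The area of $\{\delta\le r\le r_0\}$ is at most $\int_\delta^{r_0}2(f^2+1)\cdot2\pi\cdot2r\,dr$, as $\sinh r\le2r$, and $\int_\delta^{r_0}f^2r\,dr=\frac1{\ln(1/r_0)}-\frac1{\ln(1/\delta)}$.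
* The area outside is at most $(f(r_0)+1)^2A_0$.

So the area stays bounded as $\delta\to0$. A noncontractible loop through $p$ must leave the disc and come back, so
$$L_g(p)\ge2\int_\delta^{r_0}f\,dr=2\ln\ln\tfrac1\delta-2\ln\ln\tfrac1{r_0}\longrightarrow\infty .$$

The way past this point is to integrate (6) over $p$ before using Cauchy–Schwarz. The kernel $1/\sinh d_0(p,q)$ in (6) is symmetric and integrable. After integrating over $p$, the singular weight is moved off $\rho$, and each value $\rho(q)$ is weighted only by the average polygon radius at $q$. That average radius is bounded by the area of the polygon, through Jensen's inequality.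

## 6. Proof of Theorem A

Keep the notation of Sections 1 and 3, with $g=\rho^2g_0$. We identify $S_pM$ with the directions at $\tilde p$, and write $\rho$ also for its lift to $\mathbb H^2$.

**Step 1. Measurability.** *This step makes the cut distance and the radius length into measurable functions on $SM$, so that we may use Fubini.*

Let
$$E=\{(v,t)\in SM\times[0,\infty):\ d_0(\pi v,\pi\varphi_tv)=t\}.$$
Put $R=\mathrm{diam}(M,g_0)$. The set $E$ is closed by continuity and lies in $SM\times[0,R]$, so it is compact. An initial piece of a minimizing segment is minimizing, so the section of $E$ over $v$ is an interval $[0,c(v)]$; here $c(v)\le R$ is the distance to the cut point in direction $v$. If $v_k\to v$ and $c(v_k)\to a$ then $(v,a)\in E$, so $a\le c(v)$. Thus $c$ is upper semicontinuous, hence Borel. The function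
$$F(v)=\int_0^{c(v)}\rho(\pi\varphi_tv)\,dt=\int_0^\infty 1_E(v,t)\,\rho(\pi\varphi_tv)\,dt$$
is bounded and Borel by Fubini, and so is $\bar c(p)=\frac1{2\pi}\int_{S_pM}c\,d\theta$.

**Step 2. The polygon.** *This step shows that $D$ is a finite polygon of area $A_0$ whose radius function is $c$.*

Let $z$ be the point at distance $t$ from $\tilde p$ in direction $\theta$. Its image in $M$ has $d_0$-distance $\min_\gamma d(z,\gamma\tilde p)$ from $p$. So $z\in D$ iff this minimum is $d(z,\tilde p)=t$, iff $t\le c(\theta)$. In polar coordinates, therefore,
$$D=\{(t,\theta):t\le c(\theta)\}, \tag{7}$$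
and $D$ lies in the closed ball of radius $R$ about $\tilde p$.

*Finitely many $\gamma$ matter.* Let $S=\{\gamma\ne1:d(\tilde p,\gamma\tilde p)\le2R+2\}$, a finite set by proper discontinuity. If $\gamma\notin S$, $\gamma\neq1$, and $d(z,\tilde p)\le R+1$, then $d(z,\gamma\tilde p)>R+1\ge d(z,\tilde p)$. So inside the ball of radius $R+1$ only the conditions for $\gamma\in S$ have content, and no bisector $\beta_\gamma$ with $\gamma\notin S$ meets that ball. Let $D'$ be the intersection of the half-planes $\{d(z,\tilde p)\le d(z,\gamma\tilde p)\}$, $\gamma\in S$. It is convex, contains $\tilde p$ in its interior, and coincides with $D$ inside the ball of radius $R+1$. If $D'$ had a point outside that ball, the segment from $\tilde p$ to it would contain a point of $D'$ at distance $R+\frac12$. This point would be in $D$, which is impossible. So $D=D'$ is a compact convex polygon with $\tilde p$ in its interior.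

*Continuity of $c$ at $p$.* For $\gamma\in S$ let $2a=d(\tilde p,\gamma\tilde p)>0$, let $\alpha$ be the angle at $\tilde p$ between $\theta$ and the direction of $\gamma\tilde p$, and let $c_\gamma(\theta)\in(0,\infty]$ be the distance at which the ray meets $\beta_\gamma$. The bisector is perpendicular to the segment from $\tilde p$ to $\gamma\tilde p$ at distance $a$. By the right triangle formula,
$$\tanh c_\gamma=\frac{\tanh a}{\cos\alpha}\quad\text{if }\cos\alpha>\tanh a,\qquad c_\gamma=\infty\ \text{ otherwise}. \tag{8}$$
This is continuous with values in $(0,\infty]$, and where it is finite it is strictly increasing in $|\alpha|$. The ray leaves the half-plane of $\gamma$ exactly at distance $c_\gamma$, so $c(\theta)=\min_{\gamma\in S}c_\gamma(\theta)$ is continuous in $\theta$.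

*Area.* Every $z$ lies in $\gamma D$ for any $\gamma$ that minimizes $d(z,\gamma\tilde p)$, so the translates of $D$ cover $\mathbb H^2$. If $\gamma\ne\gamma'$, then $\gamma\tilde p\ne\gamma'\tilde p$ as the action is free, and $\gamma D\cap\gamma'D$ lies in the bisector of these two points, a null set. So $D\to M$ is onto, and injective outside a null set. Hence $\mathrm{area}(D)=A_0=2\pi n$.

**Step 3. The average radius.** *This step uses the area to bound the mean of $c$ at every point.*

By (7), $2\pi n=\int_0^{2\pi}\int_0^{c(\theta)}\sinh t\,dt\,d\theta=\int_0^{2\pi}(\cosh c(\theta)-1)\,d\theta$. So the mean of $\cosh c$ over $S_pM$ is $1+n$.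

The function $c$ is not constant on $S_pM$. Indeed $c=\min_{\gamma\in S}c_\gamma$ is everywhere finite, so the finitely many closed sets $\{c=c_\gamma\}$ cover the circle, and one of them contains an open interval. On that interval $c=c_\gamma$ is not constant, by (8). Since $\cosh$ is strictly convex, and increasing on $[0,\infty)$, Jensen's inequality gives $\cosh\bar c(p)<1+n$, that is,
$$\bar c(p)<c_*:=\operatorname{arccosh}(1+n)=2y_n\qquad\text{for every }p\in M. \tag{9}$$

**Step 4. The involution $\tau$.** *This step shows that $\tau$ is defined almost everywhere, that $c\circ\tau=c$, and that $\tau$ preserves $d\theta$.*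

For each $\theta$ the exit point $z=z(\theta)$ lies on some $\beta_\gamma$ with $\gamma\in S$, because $c=\min c_\gamma$, and on no $\beta_\gamma$ with $\gamma\notin S$. The bisector $\beta_\gamma$ determines $\gamma\tilde p$ as the mirror image of $\tilde p$, and $\gamma\tilde p$ determines $\gamma$ because the action is free. So different $\gamma$ have different bisectors. Two distinct geodesics meet in at most one point, so the finitely many bisectors with $\gamma\in S$ have finitely many intersection points. Hence for all but finitely many $\theta$ there is exactly one $\gamma\ne1$ in $\Gamma$ with $z(\theta)\in\beta_\gamma$. Call these $\theta$ good, write $\gamma_\theta$ for this $\gamma$, and let $\Omega_p$ be the set of good directions.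

Let $\theta\in\Omega_p$, $\gamma=\gamma_\theta$, $z'=\gamma^{-1}z$. We saw in Section 1 that $d(z',\tilde p)=d(z,\tilde p)=c(\theta)$. For all $\eta\in\Gamma$,
$$d(z',\eta\tilde p)=d(z,\gamma\eta\tilde p)\ge d(z,\tilde p)=d(z',\tilde p),$$
because $z\in D$. Since $\theta$ is good, equality holds iff $\gamma\eta\in\{1,\gamma\}$, i.e. $\eta\in\{\gamma^{-1},1\}$. So $z'\in D$, and the only bisector through $z'$ is $\beta_{\gamma^{-1}}$. The ray from $\tilde p$ through $z'$ is not contained in $\beta_{\gamma^{-1}}$, so it crosses it at $z'$; beyond $z'$ it is closer to $\gamma^{-1}\tilde p$ than to $\tilde p$, and so outside $D$. Thus $z'$ is the exit point in the direction $\tau\theta$ of $z'$, and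
$$\tau\theta\in\Omega_p,\qquad c(\tau\theta)=c(\theta),\qquad\gamma_{\tau\theta}=\gamma_\theta^{-1}. \tag{10}$$
Applying the construction to $\tau\theta$ leads to the point $(\gamma^{-1})^{-1}z'=z$. So $\tau\tau\theta=\theta$: $\tau$ is an involution of $\Omega_p$, in particular a bijection.

For $\gamma\in S$ let $U_\gamma=\{\theta\in\Omega_p:\gamma_\theta=\gamma\}$. This is the set where $c_\gamma<c_{\gamma'}$ for all other $\gamma'\in S$, an open set. Let $R_\gamma$ be the reflection in $\beta_\gamma$. It fixes every $z\in\beta_\gamma$ and sends $\tilde p$ to $\gamma\tilde p$. So $\gamma^{-1}R_\gamma$ is an isometry that fixes $\tilde p$ and sends $z$ to $\gamma^{-1}z=z'$. Hence on $U_\gamma$ the map $\tau$ is the restriction of the linear isometry $d(\gamma^{-1}R_\gamma)_{\tilde p}$ of the tangent plane, which preserves lengths on the circle of directions. There are finitely many sets $U_\gamma$, they are disjoint with union $\Omega_p$, and their images are disjoint because $\tau$ is a bijection. So for measurable $A\subset\Omega_p$ the measure of $\tau A$ is the sum of the measures of $\tau(A\cap U_\gamma)$, which are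 those of $A\cap U_\gamma$. Therefore $\tau$ preserves $d\theta$.

**Step 5. The loops.** *This step bounds $L_g(p)$ by an average of radii from $p$.*

For $\theta\in\Omega_p$, $\gamma=\gamma_\theta$, follow the geodesic from $\tilde p$ to $z$ and then the geodesic from $z$ to $\gamma\tilde p$. The projection to $M$ is a loop at $p$ in the class of $\gamma\ne1$, so it is noncontractible. The first part has $g$-length $F(\theta)$. The second part, reversed, goes from $\gamma\tilde p$ to $z=\gamma z'$. So it is the $\gamma$-image of the segment from $\tilde p$ to $z'$, and since the lift of $\rho$ is $\Gamma$-invariant its $g$-length is $F(\tau\theta)$. So $L_g(p)\le F(\theta)+F(\tau\theta)$. Integrating over $\theta$, with $\int F(\tau\theta)\,d\theta=\int F(\theta)\,d\theta$ by Step 4,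
$$2\pi L_g(p)\le2\int_{S_pM}F\,d\theta. \tag{11}$$

**Step 6. Reversing the segments.** *This step integrates the right side of (11) over $M$ and moves $\rho$ from the far end of each segment to its starting point.*

The map
$$(v,t)\mapsto(w,t),\qquad w=-\varphi_tv,$$
of $SM\times[0,\infty)$ preserves $dv\,dt$, since for each $t$ it is composed of two measure-preserving maps. From $\varphi_t(-u)=-\varphi_{-t}u$ we get $\varphi_tw=-\varphi_{-t}\varphi_tv=-v$. Hence the map is an involution, as $-\varphi_tw=v$. It preserves $E$: $d_0(\pi w,\pi\varphi_tw)=d_0(\pi\varphi_tv,\pi v)$, i.e. reversing a minimizing segment gives a minimizing segment. Finally $\pi w=\pi\varphi_tv$. So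
$$\int_{SM}F\,dv=\int_E\rho(\pi\varphi_tv)\,dv\,dt=\int_E\rho(\pi w)\,dw\,dt=\int_{SM}c(w)\rho(\pi w)\,dw=2\pi\int_M\bar c\,\rho\,dA_0. \tag{12}$$

*The same identity through the symmetric kernel of Section 5.* By Step 2, $D\to M$ is bijective up to null sets and $d(\tilde p,z)$ equals the $d_0$-distance between $p$ and the image of $z$. So $\int_{S_pM}F\,d\theta=\int_M\frac{\rho(q)}{\sinh d_0(p,q)}dA_0(q)$. Integrate over $p$ and exchange the order (Tonelli). The inner integral $\int_M\frac{dA_0(p)}{\sinh d_0(p,q)}$ is the same formula based at $q$ with $\rho=1$, so it equals $\int_{S_qM}c\,d\theta=2\pi\bar c(q)$. This is (12).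

**Step 7. Conclusion.** *This step combines (9), (11) and (12), and only now brings in the area.*

Integrating (11) over $M$ and inserting (12), $2\pi\int_ML_g\,dA_0\le4\pi\int_M\bar c\,\rho\,dA_0$. By (9), $\bar c<c_*$ everywhere, and $\rho>0$, so
$$\frac1{A_0}\int_ML_g\,dA_0\le\frac2{A_0}\int_M\bar c\,\rho\,dA_0<\frac{2c_*}{A_0}\int_M\rho\,dA_0=2c_*\bar\rho.$$
Expanding the square, $\int_M(\rho-\bar\rho)^2dA_0=\int_M\rho^2dA_0-A_0\bar\rho^2$. Hence
$$\bar\rho^2=\frac1{A_0}\Big(\mathrm{area}(g)-\int_M(\rho-\bar\rho)^2dA_0\Big).$$
Squaring the previous line, both of whose sides are positive, gives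
$$\Big(\frac1{A_0}\int_ML_g\,dA_0\Big)^2<\frac{4c_*^2}{A_0}\Big(\mathrm{area}(g)-\int_M(\rho-\bar\rho)^2dA_0\Big),\qquad\frac{4c_*^2}{A_0}=\frac{16y_n^2}{4\pi\sinh^2y_n}=\kappa_n,$$
because $c_*=2y_n$ and $A_0=2\pi n=4\pi\sinh^2y_n$. This is (4).

Since $L_g\ge\mathrm{sys}\pi_1(g)$ everywhere, the left side of (4) is at least $\mathrm{sys}\pi_1(g)^2$; dropping the nonnegative integral on the right gives $\mathrm{sys}\pi_1(g)^2<\kappa_n\,\mathrm{area}(g)$. For $\Sigma_h$ we have $n=2h-2$ and $\sinh^2y_n=h-1$, which gives (5). $\blacksquare$

*The flat torus under the same argument.* Steps 1–7 can be run on $\mathbb R^2/\Lambda$ of area $1$, with lines in place of hyperbolic geodesics and area element $t\,dt\,d\theta$. Two distinct lines still meet in at most one point, and Steps 4–6 use nothing else about the curvature. Step 3 becomes $\frac12\int c^2\,d\theta=1$, so $\bar c\le1/\sqrt\pi$, and the outcome is $\mathrm{sys}\pi_1(g)^2\le\frac4\pi\mathrm{area}(g)$. Since $\frac4\pi>1.27>\frac2{\sqrt3}$, this is weaker than Loewner's theorem, and we keep the proof of Section 4 for genus $1$. Comparing with (3), the factor $(y_n/\sinh y_n)^2<1$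 is what negative curvature gains over $\frac4\pi$.

## 7. The constant $\kappa_n$ in genus at least 2

**Proof of Corollary B.** Genus $1$ is Section 4. Let $h\ge2$. The derivative of $y/\sinh y$ has the sign of $\sinh y-y\cosh y$, which is negative for $y>0$ as $\tanh y<y$. So $y/\sinh y$ is strictly decreasing on $(0,\infty)$. Since $y_n$ increases with $n$, $\kappa_n$ is strictly decreasing in $n$. Here $n=2h-2\ge2$, and $y_2=\operatorname{arcsinh}1=\ln(1+\sqrt2)$, so
$$\kappa_n\le\kappa_2=\tfrac4\pi\ln^2(1+\sqrt2).$$
With Theorem A this is the stated inequality. It remains to check that $\kappa_2<\frac2{\sqrt3}$. From the exponential series,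
$$e^{0.9}>1+0.9+0.405+0.1215+0.027>2.45>1+\sqrt2,$$
so $\ln(1+\sqrt2)<0.9$ and $\kappa_2<\frac{3.24}\pi<1.04<1.15<\frac2{\sqrt3}$. So every metric on $\Sigma_h$, $h\ge2$, satisfies (2) strictly. $\blacksquare$

The constants in (5) for genus $2,3,4$ are about $0.989$, $0.836$, $0.736$. As $h\to\infty$, $\operatorname{arcsinh}\sqrt{h-1}$ is asymptotic to $\frac12\log h$, so the constant is asymptotic to $\frac{(\log h)^2}{\pi h}$. By the strict inequality in Theorem A, the constants $\kappa_n$ are never attained; no claim is made that they are optimal for fixed $n$. The constant $\frac2{\sqrt3}$ is optimal for the class of all $\Sigma_h$, $h\ge1$, because the hexagonal torus attains it; by Corollary B it is attained only in genus $1$.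

## 8. Nonorientable surfaces and the exceptional projective plane

**Proof of Theorem C.** The closed non simply connected surfaces are those with $\chi<0$, the torus and the Klein bottle with $\chi=0$, and $\mathbb{RP}^2$.

*$\chi(M)<0$.* Now $n=1$ can occur, for nonorientable $M$. By the monotonicity in Section 7, $\kappa_n\le\kappa_1$. Here
$$y_1=\operatorname{arcsinh}\tfrac1{\sqrt2}=\ln\Big(\tfrac1{\sqrt2}+\sqrt{\tfrac32}\Big)=\ln\frac{1+\sqrt3}{\sqrt2}.$$
We have $\big(\frac{1+\sqrt3}{\sqrt2}\big)^2=2+\sqrt3<3.76<1.94^2$, and the first five terms of the exponential series give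
$$1.94<1+\tfrac23+\tfrac29+\tfrac4{81}+\tfrac2{243}<e^{2/3}.$$
So $y_1<\frac23$. As $\sinh^2y_1=\frac12$, $\kappa_1=\frac4\pi\cdot2y_1^2<\frac{32}{9\pi}<1.14<\frac2{\sqrt3}$. By Theorem A, (2) holds strictly for every metric.

*$\chi(M)=0$.* The torus, with its equality case, is Section 4. For the Klein bottle, Bavard (*Inégalité isosystolique pour la bouteille de Klein*, Math. Ann. 274 (1986), 439–441) proved $\mathrm{sys}\pi_1(g)^2\le\frac\pi{2\sqrt2}\,\mathrm{area}(g)$. Since $\frac\pi{2\sqrt2}<1.12<\frac2{\sqrt3}$, (2) is strict.

*$M=\mathbb{RP}^2$.* By Section 2, the round metric of curvature $1$ has $\mathrm{sys}\pi_1^2/\mathrm{area}=\pi/2>2/\sqrt3$, so it is not Loewner.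

Hence every metric on $M$ is Loewner exactly when $M\ne\mathbb{RP}^2$, and for such $M$ equality in (2) occurs only in the torus case, for the flat hexagonal tori up to scaling. $\blacksquare$
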